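# How Fast a Random String Escapes from the Origin

## 1. The pinned string, and thresholds that are not small compared with $t^{1/4}$

Let $d\ge 1$. An $\mathbb R^d$-valued space-time white noise $\dot W$ with independent components assigns to each $\varphi\in L^2((0,\infty)\times\mathbb R)$ a Wiener integral $\int\!\!\int\varphi\,dW$. Its $d$ coordinates are independent centered Gaussian variables of variance $\|\varphi\|_{L^2}^2$, and the map $\varphi\mapsto\int\!\!\int\varphi\,dW$ is linear. For example, the integral of the indicator of a rectangle has coordinates of variance equal to the area of the rectangle. We take $\dot W$ adapted to a filtered probability space $(\Omega,\mathcal F,(\mathcal F_t),P)$ with $\mathcal F$ complete and $(\mathcal F_t)$ right continuous. Funaki's model of a random string is the equation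
$$\frac{\partial u_t(x)}{\partial t}=\frac{\partial^2u_t(x)}{\partial x^2}+\dot W(x,t),\qquad t\ge0,\ x\in\mathbb R,$$
for a continuous $\mathbb R^d$-valued process $u$. Write $G_t(x)=(4\pi t)^{-1/2}e^{-x^2/4t}$ for the heat kernel.

**Definition (stationary pinned string).** It is the solution $(U_t(x))_{t\ge0,x\in\mathbb R}$ driven by $\dot W$ with
$$U_0(x)=\int_0^\infty\!\!\int\big(G_r(x-z)-G_r(z)\big)\tilde W(dz\,dr),$$
where $\tilde W$ is an $\mathbb R^d$-valued space-time white noise independent of $\dot W$, and $U_t(x)$ is a continuous version of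
$$\int G_t(x-z)U_0(z)\,dz+\int_0^t\!\!\int G_{t-r}(x-z)\,W(dz\,dr).$$

Subtracting $G_r(z)$ pins the string: $U_0(0)=0$. The coordinates $U^{(1)},\dots,U^{(d)}$ are i.i.d. centered Gaussian fields, and it is a standard fact that
$$E\big[(U^{(i)}_t(x)-U^{(i)}_s(y))^2\big]\le2\big(|x-y|+|t-s|^{1/2}\big).\tag{1}$$
(We reprove this below, with an exact formula for the left side.) So at time $t$ the point $U_t(0)$ is at distance of order at most $t^{1/4}$ from the origin.

The string occupies the whole curve $\{U_t(x):x\in\mathbb R\}$ in $\mathbb R^d$ at time $t$, and we ask how close to the origin this curve comes. Throughout, $f:\mathbb R^+\to\mathbb R^+$ is increasing, meaning nondecreasing with $f>0$, and $|\cdot|$ is the Euclidean norm. We want to decide from $f$ whether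
$$\liminf_{t\to\infty}\frac{\inf_{x\in\mathbb R}|U_t(x)|}{f(t)}$$
is $\infty$ or $0$. For Brownian motion $B$ in $\mathbb R^d$, $d\ge3$, the corresponding answer is the Dvoretzky–Erdős test: $\int_1^\infty(f(t)t^{-1/2})^{d-2}t^{-1}dt<\infty$ if and only if $\liminf|B(t)|/f(t)=\infty$ a.s., and if the integral diverges the liminf is $0$ a.s. Phúc Lâm, "On the rate of escape or approach to the origin of a random string", arXiv:2109.10260 (2021), poses the following for the string.

**Conjecture.** For $d\ge7$ there is a constant $C=C(d)>0$ such that, for $f$ increasing, $\int_1^\infty(f(t)t^{-1/4})^Ct^{-1}dt<\infty$ if and only if $\liminf_{t\to\infty}\inf_x|U_t(x)|/f(t)=\infty$ a.s., and if the integral diverges then this liminf is $0$ a.s.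

One family of $f$ needs almost no work.

**Proposition 1 (large thresholds).** Let $d\ge1$ and suppose $f(t)t^{-1/4}$ is unbounded on $[1,\infty)$. Then the integral in the conjecture diverges for every $C>0$, and $\liminf_{t\to\infty}\inf_x|U_t(x)|/f(t)=0$ a.s.

*Proof.* Since $f(t)t^{-1/4}\le f(M)$ on $[1,M]$, the unboundedness occurs at infinity, so there are $t_k\to\infty$ with $f(t_k)\ge k\,t_k^{1/4}$. On $[t_k,2t_k]$ we have $f(t)t^{-1/4}\ge2^{-1/4}k$, so this interval contributes at least $(2^{-1/4}k)^C\log2$ to the integral; infinitely many of these intervals are disjoint, and the integral diverges. By (1) and $U_0(0)=0$,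
$$\sum_kE\frac{|U_{t_k}(0)|^2}{f(t_k)^2}\le\sum_k\frac{2d\,t_k^{1/2}}{k^2t_k^{1/2}}=\sum_k\frac{2d}{k^2}<\infty .$$
Hence $|U_{t_k}(0)|/f(t_k)\to0$ a.s., and $\inf_x|U_{t_k}(x)|\le|U_{t_k}(0)|$. $\square$

So $f(t)=t^\beta$ with $\beta>1/4$ is settled, by looking at one point of the string and one sequence of times. What changes when $f(t)\le t^{1/4}$?

First, take $f(t)=t^{1/4}$. By the scaling proved in Lemma 2 below, $p_\delta=P(|U_t(0)|\le\delta t^{1/4})$ is positive and does not depend on $t>0$. Since $P(\limsup A_n)\ge\limsup P(A_n)$, we get $|U_{2^n}(0)|\le\delta2^{n/4}$ infinitely often with probability at least $p_\delta$. This is a positive probability and not probability one, and the string at different times is not independent, so the second Borel–Cantelli lemma does not apply. We will need a zero–one law.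

Second, take $f(t)=o(t^{1/4})$. A single point is within $\eta=f(t)$ of the origin with probability of order $(\eta t^{-1/4})^d$, but now the other points of the string, and the other times, matter.

## 2. Counting parabolic boxes, and the statements

Let us count before proving anything. By scaling, $U$ fluctuates by about $\eta$ on a box of duration $\eta^4$ and width $\eta^2$. The block $[T,2T]\times[-\sqrt T,\sqrt T]$ contains about $\frac{T}{\eta^4}\cdot\frac{\sqrt T}{\eta^2}=(\eta T^{-1/4})^{-6}$ such boxes. Each comes within $\eta$ of the origin with probability about $(\eta T^{-1/4})^d$. The expected number of successful boxes is then about $(\eta T^{-1/4})^{d-6}$. Summed over $T=2^n$ with $\eta=f(2^n)$, this is comparable to an integral with $C=d-6$, which tends to zero with $\eta T^{-1/4}$ only if $d\ge7$. This count is not a proof in either direction, but it gives the right exponent.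

**Theorem A.** Let $d\ge7$ and $f$ be increasing, and put
$$I(f)=\int_1^\infty\big(f(t)t^{-1/4}\big)^{d-6}\frac{dt}t .$$
If $I(f)<\infty$ then $\liminf_{t\to\infty}\inf_x|U_t(x)|/f(t)=\infty$ a.s. If $I(f)=\infty$ then this liminf is $0$ a.s. Hence the conjecture is true, with $C=d-6$.

**Theorem B.**

* (a) For $d\ge7$, $C=d-6$ is the only constant for which the conjecture holds.
* (b) For $d\ge7$ there are $0<c\le C'<\infty$ with $c(\eta T^{-1/4})^{d-6}\le P(\exists t\in[T,2T],x\in\mathbb R:|U_t(x)|\le\eta)\le C'(\eta T^{-1/4})^{d-6}$ for all $T>0$, $0<\eta\le T^{1/4}$. The lower bound already holds with $|x|\le\sqrt T$. In Theorem A, $\inf_{x\in\mathbb R}$ may be replaced by $\inf_{|x|\le a\sqrt t}$ for any $a>0$.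
* (c) Let $d\ge7$ and $f:(0,1]\to(0,\infty)$ be increasing. Then $\liminf_{t\downarrow0}\inf_x|U_t(x)|/f(t)$ is a.s. $\infty$ or a.s. $0$ according as $\int_0^1(f(t)t^{-1/4})^{d-6}\frac{dt}t$ is finite or infinite.
* (d) If $d\le6$, then for every increasing $f$ with $f(t)\to\infty$, $\liminf_{t\to\infty}\inf_x|U_t(x)|/f(t)=0$ a.s. Consequently $\inf_x|U_t(x)|\to\infty$ a.s. if $d\ge7$, while $\liminf_{t\to\infty}\inf_x|U_t(x)|<\infty$ a.s. if $d\le6$.

For instance, $f(t)=t^\beta$ gives $I(f)=\int_1^\infty t^{(\beta-1/4)(d-6)-1}dt$, finite exactly when $\beta<1/4$. On the scale $f(t)=t^{1/4}(\log t)^{-\gamma}$ (large $t$), the integral is $\int(\log t)^{-\gamma(d-6)}\frac{dt}t$ near infinity, finite exactly when $\gamma(d-6)>1$. The power of the logarithm matters, so we may not lose logarithms in the estimates.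

**Conventions.** Points are $p=(t,x)$ and $q=(s,y)$ in $[0,\infty)\times\mathbb R$, and $U_p=U_t(x)$. Put $\rho(t,x)=|x|+|t|^{1/2}$ on $\mathbb R^2$. This satisfies the triangle inequality, it scales as $\rho(\eta^4t,\eta^2x)=\eta^2\rho(t,x)$, and $|\{\rho\le r\}|\le2r\cdot2r^2=4r^3$. For instance, the box $[0,\eta^4]\times[-\eta^2,\eta^2]$ lies in $\{\rho\le2\eta^2\}$. The volume of the unit ball of $\mathbb R^d$ is $v_d$. The letters $c,C',C'',\dots\in(0,\infty)$ denote constants depending only on $d$ unless stated otherwise, and may change from line to line.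

Every a.s. statement about a liminf over real $t$ will be proved by exhibiting a measurable event of probability one on which it holds; since $\mathcal F$ is complete, no further measurability question arises.

## 3. The covariance in closed form

This section replaces the stochastic equation by one explicit function of two variables. Afterwards the equation is never used again.

**Lemma 2.** For each coordinate, $R(p,q):=E[U_p^{(i)}U_q^{(i)}]=\frac12\big(\sigma^2(p)+\sigma^2(q)-\sigma^2(p-q)\big)$, where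
$$\sigma^2(t,x)=\frac1{2\pi}\int_{\mathbb R}\frac{1-e^{-|t|k^2}\cos kx}{k^2}\,dk=\frac{|x|}2+\int_0^{|t|}G_r(x)\,dr.\tag{2}$$
Moreover:

1. $\rho/4\le\sigma^2\le\rho$ on $\mathbb R^2$;
2. $|\sigma^2(p)-\sigma^2(p-q)|\le\rho(q)$ for $p,q\in[0,\infty)\times\mathbb R$;
3. $|R(p,q)|\le\min(\rho(p),\rho(q))$ for $p,q\in[0,\infty)\times\mathbb R$.

Consequently $U$ has stationary increments, $(U_{p+q}-U_p)_{q}\overset d=(U_q)_q$ for each $p$ (with $p,q\in[0,\infty)\times\mathbb R$), and it scales: $(U_{\eta^4t}(\eta^2x))_{t,x}\overset d=(\eta\,U_t(x))_{t,x}$ for $\eta>0$.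

Two slices show what this says. At $t=0$, $\sigma^2(0,x)=|x|/2$, so each coordinate of $x\mapsto U_0(x)$ is a two-sided Brownian motion with variance $|x|/2$. At $x=0$, $\sigma^2(t,0)=\int_0^t(4\pi r)^{-1/2}dr=\sqrt{t/\pi}$, so $t\mapsto U_t^{(i)}(0)$ is a centered Gaussian process whose increments have variance $\sqrt{|t-s|/\pi}$. In particular $R((s,0),(t,0))=\frac1{2\sqrt\pi}(\sqrt s+\sqrt t-\sqrt{|t-s|})>0$ for $s,t>0$: values at different times are never independent.

*Proof.* **Step 1: write $U_t(x)$ as a single Wiener integral.** Let $k_z(r,w)=G_r(z-w)-G_r(w)$. Since $\hat G_r(k)=e^{-rk^2}$, Plancherel gives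
$$\|k_z-k_{z'}\|^2=\frac1{2\pi}\int_{\mathbb R}\int_0^\infty e^{-2rk^2}|e^{ikz}-e^{ikz'}|^2dr\,dk=\frac1{2\pi}\int\frac{1-\cos k(z-z')}{k^2}dk=\frac{|z-z'|}2,$$
using $\int(1-\cos kh)k^{-2}dk=\pi|h|$. With $z'=0$, where $k_0=0$, this says $\|k_z\|^2=|z|/2$. So $z\mapsto k_z$ is continuous into $L^2$, and since $\int G_t(x-z)\sqrt{|z|/2}\,dz<\infty$, the Bochner integral $\int G_t(x-z)k_z\,dz$ exists. By the semigroup property $\int G_t(x-z)G_r(z-w)dz=G_{t+r}(x-w)$, it equals $G_{t+r}(x-w)-G_r(w)$. The Wiener integral is an isometry, so it commutes with the Bochner integral, and a.s.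
$$U_t(x)=\int_0^\infty\!\!\int\big(G_{t+r}(x-z)-G_r(z)\big)\tilde W(dz\,dr)+\int_0^t\!\!\int G_{t-r}(x-z)W(dz\,dr).$$

**Step 2: the variance of an increment.** Let $t\ge s$, $\tau=t-s$, $h=x-y$. Sort the noise by its age $a\in(0,\infty)$ before time $s$: for $a<s$ it is $W$ at time $s-a$, and for $a>s$ it is $\tilde W$ at $r=a-s$. In both cases its kernel in $U_t(x)-U_s(y)$ is $G_{\tau+a}(x-z)-G_a(y-z)$, because the pinning terms $G_r(z)$ cancel. The noise $W$ on $(s,t)$ has kernel $G_{t-r}(x-z)$. By Plancherel the variance of one coordinate of the increment is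
$$\frac1{2\pi}\int dk\Big[\int_0^\infty e^{-2ak^2}\big|e^{-\tau k^2}e^{ikh}-1\big|^2da+\int_0^\tau e^{-2ak^2}da\Big]$$
$$=\frac1{2\pi}\int\frac{(1-2e^{-\tau k^2}\cos kh+e^{-2\tau k^2})+(1-e^{-2\tau k^2})}{2k^2}\,dk=\frac1{2\pi}\int\frac{1-e^{-\tau k^2}\cos kh}{k^2}\,dk .$$
This is the first expression for $\sigma^2(\tau,h)$ in (2). As $U_0(0)=0$, we have $E(U^{(i)}_p)^2=\sigma^2(p)$, and polarization gives the formula for $R$.

**Step 3: the second expression in (2).** Write $1-e^{-\tau k^2}\cos kh=(1-\cos kh)+\cos kh\,(1-e^{-\tau k^2})$. The first part gives $|h|/2$. For the second, $\frac{1-e^{-\tau k^2}}{k^2}=\int_0^\tau e^{-rk^2}dr$ and $\frac1{2\pi}\int e^{-rk^2}\cos kh\,dk=G_r(h)$. Fubini is allowed because $\int_0^\tau\int e^{-rk^2}dk\,dr=\int_0^\tau\sqrt{\pi/r}\,dr<\infty$.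

**Step 4: the bounds 1–3.** For $\tau>0$, differentiating the first expression gives $\partial_h\sigma^2(\tau,0)=0$ and $\partial_h^2\sigma^2(\tau,h)=\frac1{2\pi}\int e^{-\tau k^2}\cos kh\,dk=G_\tau(h)$. So $\partial_h\sigma^2(\tau,h)=\int_0^hG_\tau\in[0,\frac12]$ for $h>0$. Thus $\sigma^2$ is nondecreasing in $|h|$ and $\frac12$-Lipschitz in $h$; for $\tau=0$ this is clear from $\sigma^2(0,h)=|h|/2$. With $\sigma^2\ge|h|/2$ from (2) we get
$$\sigma^2(\tau,h)\ge\max\Big(\frac{|h|}2,\sqrt{\tau/\pi}\Big)\ge\frac{|h|}4+\frac{\sqrt\tau}{2\sqrt\pi}\ge\frac\rho4,\qquad \sigma^2(\tau,h)\le\frac{|h|}2+\int_0^\tau\frac{dr}{\sqrt{4\pi r}}=\frac{|h|}2+\sqrt{\tau/\pi}\le\rho,$$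
which is 1. For 2, let $p=(t,x)$, $q=(s,y)$. Changing $x$ to $x-y$ costs at most $|y|/2$. Changing $t$ to $|t-s|$, at a fixed space variable, costs at most $\pi^{-1/2}|\sqrt t-\sqrt{|t-s|}|\le\pi^{-1/2}\sqrt{|t-|t-s||}\le\pi^{-1/2}\sqrt s$, since $|t-|t-s||\le s$ for $s,t\ge0$. The total is at most $\rho(q)$. For 3, $|R(p,q)|\le\frac12\big(\sigma^2(q)+|\sigma^2(p)-\sigma^2(p-q)|\big)\le\rho(q)$, and the same with $p$ and $q$ exchanged.

**Step 5: invariances.** Centered Gaussian laws are determined by covariances. The covariance of $U^{(i)}_{p+q}-U^{(i)}_p$ and $U^{(i)}_{p+q'}-U^{(i)}_p$ is $\frac12(\sigma^2(q)+\sigma^2(q')-\sigma^2(q-q'))=R(q,q')$. And $\sigma^2(\eta^4t,\eta^2x)=\eta^2\sigma^2(t,x)$ follows from (2) by substituting $r=\eta^4r'$, since $G_{\eta^4r'}(\eta^2x)=\eta^{-2}G_{r'}(x)$. $\square$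

## 4. Two values are never nearly proportional

For second moments we will need an upper bound for the joint density of $(U_p,U_q)$, hence a lower bound for the $2\times2$ covariance determinant. The question is how well $U_q$ can be predicted by a multiple of $U_p$. The string is pinned at the space-time origin, so $U_q$ is small both when $q$ is near $0$ and, after subtracting $U_p$, when $q$ is near $p$. The lemma says that these are the only obstructions.

**Lemma 3.** There is an absolute $\kappa>0$ such that for $p,q\in[0,\infty)\times\mathbb R$,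
$$\inf_{\alpha\in\mathbb R}E\big(U^{(i)}_q-\alpha U_p^{(i)}\big)^2\ge\kappa\min(\rho(q),\rho(q-p)).$$
Hence the covariance matrix $\Sigma_{p,q}$ of $(U^{(i)}_p,U_q^{(i)})$ satisfies $\det\Sigma_{p,q}\ge\frac\kappa4\,\rho(p)\min(\rho(q),\rho(q-p))$.

*Proof.* **Step 1: a spectral formula, turning variances into $L^2$ norms.** Let $\zeta=(\omega,k)$, $\zeta\cdot p=\omega t+kx$ and $F(\zeta)=\frac1{4\pi^2}(\omega^2+k^4)^{-1}$. For $k\ne0$,
$$\int\frac{\cos(\omega t+kx)}{\omega^2+k^4}\,d\omega=\cos kx\int\frac{\cos\omega t}{\omega^2+k^4}\,d\omega=\frac{\pi}{k^2}e^{-k^2|t|}\cos kx .$$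
By Tonelli and (2), $\sigma^2(p)=\int2(1-\cos\zeta\cdot p)F(\zeta)\,d\zeta$. Inserting this in the formula for $R$ gives
$$R(p,q)=\int\big(1-\cos\zeta\cdot p-\cos\zeta\cdot q+\cos\zeta\cdot(p-q)\big)F\,d\zeta=\int\mathrm{Re}\big[(e^{i\zeta\cdot p}-1)(e^{-i\zeta\cdot q}-1)\big]F\,d\zeta,$$
and therefore, for real $\alpha$,
$$E\big(U_q^{(i)}-\alpha U_p^{(i)}\big)^2=\int\big|e^{i\zeta\cdot q}-1-\alpha(e^{i\zeta\cdot p}-1)\big|^2F(\zeta)\,d\zeta .$$

**Step 2: test against a bump at $q$ that sees neither $0$ nor $p$.** Let $r=\min(\rho(q),\rho(q-p))$; we may assume $r>0$. Fix once and for all $\varphi\in C_c^\infty(\mathbb R^2)$ supported in $\{\rho<1\}$ with $\varphi(0)=1$, and put $\varphi_r(t,x)=\varphi(t/r^2,x/r)$. It is supported in $\{\rho<r\}$, and $\hat\varphi_r(\omega,k)=r^3\hat\varphi(r^2\omega,rk)$. Fourier inversion in the form $\int\hat\varphi_r(\zeta)e^{i\zeta\cdot z}d\zeta=4\pi^2\varphi_r(z)$ gives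
$$\int\big(e^{i\zeta\cdot q}-1-\alpha(e^{i\zeta\cdot p}-1)\big)e^{-i\zeta\cdot q}\hat\varphi_r(\zeta)\,d\zeta=4\pi^2\big[\varphi_r(0)-(1-\alpha)\varphi_r(-q)-\alpha\varphi_r(p-q)\big]=4\pi^2,$$
since $\rho(-q)\ge r$ and $\rho(p-q)\ge r$ make the last two values vanish, whatever $\alpha$ is.

**Step 3: Cauchy–Schwarz.** Splitting the integrand with $F^{1/2}\cdot F^{-1/2}$,
$$16\pi^4\le E\big(U_q^{(i)}-\alpha U_p^{(i)}\big)^2\int|\hat\varphi_r|^2F^{-1}d\zeta .$$
Substituting $\omega=\omega'/r^2$, $k=k'/r$: $|\hat\varphi_r|^2$ contributes $r^6$, $F^{-1}=4\pi^2(\omega^2+k^4)$ contributes $r^{-4}$, and $d\zeta$ contributes $r^{-3}$. So the last integral is $M/r$ with $M=4\pi^2\int|\hat\varphi|^2(\omega^2+k^4)d\zeta<\infty$, because $\hat\varphi$ is a Schwartz function. Take $\kappa=16\pi^4/M$.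

**Step 4: the determinant.** $\det\Sigma_{p,q}=R(p,p)\inf_\alpha E(U_q^{(i)}-\alpha U_p^{(i)})^2$ and $R(p,p)=\sigma^2(p)\ge\rho(p)/4$. $\square$

## 5. The probability that one cell comes near the origin

Let $p=(t_0,x_0)$ and $Q=[t_0,t_0+\eta^4]\times[x_0-\eta^2,x_0+\eta^2]$. We want $P(\inf_Q|U|\le\eta)\le C(\eta^2/\rho(p))^{d/2}$, the same order as the probability for the single point $p$.

A sensible first try is this. Put $S=\sup_{q\in Q}|U_q-U_p|$. If $\inf_Q|U|\le\eta$, then $|U_p|\le\eta+S$, so for any $\lambda\geq 1$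
$$P(\inf_Q|U|\le\eta)\le P(|U_p|\le(1+\lambda)\eta)+P(S>\lambda\eta).$$
By stationary increments and scaling, the second term is $\psi(\lambda)=P(\sup_{[0,1]\times[-1,1]}|U|>\lambda)$, which depends neither on $\eta$ nor on $p$. Since $\psi(\lambda)\ge P(|U_1^{(1)}(0)|>\lambda)$ is at least a Gaussian tail, making it at most $(\eta^2/\rho(p))^{d/2}$ for small $\eta^2/\rho(p)$ forces $\lambda^2\ge c\log(\rho(p)/\eta^2)$. For such $\lambda$ with $(1+\lambda)\eta\le\sqrt{\rho(p)}$, the first term is at least $c(\log(\rho(p)/\eta^2))^{d/2}(\eta^2/\rho(p))^{d/2}$. This is exactly where the approach stops: with the extra factor, summing over dyadic blocks would require $\sum_n\varepsilon_n^{d-6}(\log(1/\varepsilon_n))^{d/2}<\infty$, where $\varepsilon_n=f(2^n)2^{-n/4}$. For $\varepsilon_n^{d-6}$ of order $n^{-1}(\log n)^{-2}$ we have $I(f)<\infty$, but the sum with the logarithm has terms of order $n^{-1}(\log n)^{d/2-2}$ and diverges.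

The loss comes from $S$ and $U_p$ not being independent. If they were independent, we could condition on $S$ and would need only the $d$-th moment of $\eta+S$, not its tail. So we make them independent: subtract from $U_q$ its regression on $U_p$.

**Lemma 4.** There is $C_4=C_4(d)$ such that for $p=(t_0,x_0)$ with $t_0\ge0$, $0<\eta^2\le\rho(p)/16$, and $Q=[t_0,t_0+\eta^4]\times[x_0-\eta^2,x_0+\eta^2]$,
$$P\big(\inf_Q|U|\le\eta\big)\le C_4\big(\eta^2/\rho(p)\big)^{d/2}.$$

*Proof.* **Step 1: the regression coefficient is close to $1$ on $Q$.** Let $a(q)=R(p,q)/R(p,p)$ and $Y_q=U_q-a(q)U_p$. The field $Y$ is jointly Gaussian with $U_p$ and uncorrelated with it, so it is independent of $U_p$. For $q\in Q$, $\rho(q-p)\le2\eta^2$. The time coordinate of $q-p$ is nonnegative, so Lemma 2(2), applied to the pair $q$, $q-p$, gives $|\sigma^2(q)-\sigma^2(p)|\le\rho(q-p)$. Hence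
$$|a(q)-1|=\frac{|\sigma^2(q)-\sigma^2(p)-\sigma^2(p-q)|}{2R(p,p)}\le\frac{\rho(q-p)}{R(p,p)}\le\frac{8\eta^2}{\rho(p)}\le\frac12 .$$

**Step 2: condition on $Y$.** If $|U_q|\le\eta$ for some $q\in Q$, then $\frac12|U_p|\le|a(q)U_p|\le\eta+\sup_Q|Y|$. The density of $U_p$ is at most $(2\pi\rho(p)/4)^{-d/2}\le\rho(p)^{-d/2}$. By independence,
$$P(\inf_Q|U|\le\eta)\le v_d2^d\rho(p)^{-d/2}\,E\big(\eta+\sup_Q|Y|\big)^d .$$

**Step 3: the moment is of order $\eta^d$.** Since $Y_q=(U_q-U_p)-(a(q)-1)U_p$,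
$$\sup_Q|Y|\le\sup_{q\in Q}|U_q-U_p|+\frac{8\eta^2}{\rho(p)}|U_p| .$$
By stationary increments and scaling, $E\sup_{q\in Q}|U_q-U_p|^d=\eta^d\,E\sup_{[0,1]\times[-1,1]}|U|^d$. This is finite by Fernique's theorem (the supremum of a continuous centered Gaussian field over a compact set has all moments). And $E\big(\frac{\eta^2}{\rho(p)}|U_p|\big)^d\le C'\big(\frac{\eta^2}{\rho(p)}\big)^d\rho(p)^{d/2}=C'\eta^d\big(\frac{\eta^2}{\rho(p)}\big)^{d/2}\le C'\eta^d$. So $E(\eta+\sup_Q|Y|)^d\le C''\eta^d$, and the claim follows. $\square$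

## 6. A dyadic time block, and the case $I(f)<\infty$

We now sum over cells. The sum over the infinite line is harmless, because $\rho(t,x)\ge|x|$ makes far-away parts of the string spread out.

**Proposition 5.** Let $d\ge7$. For $T>0$ and $0<\eta\le T^{1/4}/4$,
$$P\big(\exists t\in[T,2T],\,x\in\mathbb R:|U_t(x)|\le\eta\big)\le C_5\,(\eta T^{-1/4})^{d-6}.$$

*Proof.* Cover $[T,2T]\times\mathbb R$ by the cells of Lemma 4 based at $(T+j\eta^4,2i\eta^2)$, $0\le j\le\lfloor T/\eta^4\rfloor$, $i\in\mathbb Z$. There are at most $2T/\eta^4$ values of $j$, since $T/\eta^4\ge1$. At a base point $\rho\ge\sqrt T+2|i|\eta^2\ge16\eta^2$, so Lemma 4 applies. With $A=\sqrt T/\eta^2\ge16$, the probability is at most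
$$2A^2C_4\sum_{i\in\mathbb Z}(A+2|i|)^{-d/2}\le2A^2C_4\Big(A^{-d/2}+2\int_0^\infty(A+2u)^{-d/2}du\Big)=2A^2C_4\Big(A^{-d/2}+\frac{A^{1-d/2}}{d/2-1}\Big).$$
This is at most $C_5A^{3-d/2}=C_5(\eta T^{-1/4})^{d-6}$. $\square$

**Proof of Theorem A when $I(f)<\infty$.** Put $f_n=f(2^n)$ and $\varepsilon_n=f_n2^{-n/4}$. On $[2^n,2^{n+1}]$ we have $f(t)t^{-1/4}\ge f_n2^{-(n+1)/4}=2^{-1/4}\varepsilon_n$, so $\sum_{n\ge0}\varepsilon_n^{d-6}<\infty$; in particular $\varepsilon_n\to0$. Fix an integer $K\ge1$ and let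
$$B_n=\{\exists t\in[2^n,2^{n+1}],x\in\mathbb R:|U_t(x)|\le Kf_{n+1}\}.$$
Since $Kf_{n+1}2^{-n/4}=2^{1/4}K\varepsilon_{n+1}\to0$, Proposition 5 with $T=2^n$ gives $P(B_n)\le C_5(2^{1/4}K\varepsilon_{n+1})^{d-6}$ for all large $n$. This is summable. By Borel–Cantelli, a.s. for all large $n$ and all $t\in[2^n,2^{n+1}]$, $\inf_x|U_t(x)|\ge Kf_{n+1}\ge Kf(t)$. So the liminf is at least $K$ a.s. Let $K\to\infty$ along the integers. $\square$

## 7. Occupation times, two blocks, and positive probability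

For the other half we must show that the string does come close. We measure the time-space spent near the origin in a dyadic block and compute two moments. For $n\in\mathbb Z$ let
$$\Lambda_n=[2^n,2^{n+1}]\times[-2^{n/2},2^{n/2}],\qquad m_n=\min_{\Lambda_n}|U| .$$
On $\Lambda_n$, $2^{n/2}\le\rho\le3\cdot2^{n/2}$, and $|\Lambda_n|=2\cdot2^{3n/2}$. Given numbers $0<\eta_n\le2^{n/4}$, put $e_n=\eta_n2^{-n/4}\le1$ and $Y_n=\int_{\Lambda_n}1\{|U_p|\le\eta_n\}\,dp$. If $Y_n>0$, then $m_n\le\eta_n$.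

**Lemma 6 (any $d\ge1$).** With constants depending only on $d$:

1. $c\,2^{3n/2}e_n^d\le EY_n\le C'2^{3n/2}e_n^d$;
2. $E[Y_nY_m]\le C'\,EY_n\,EY_m$ if $|m-n|\ge2$;
3. $E[Y_n^2]\le C'\,2^{3n/2}e_n^d\,\eta_n^6\,\Phi(6e_n^{-2})$, where $\Phi(A)=\int_{\rho(z)\le A}\min(1,\rho(z)^{-d/2})\,dz$.

*Proof.* **Step 1: one point.** On $\Lambda_n$, $\frac142^{n/2}\le R(p,p)\le3\cdot2^{n/2}$, and $\eta_n^2\le2^{n/2}$, so the exponent $\eta_n^2/(2R(p,p))$ is at most $2$. Hence $P(|U_p|\le\eta_n)$ lies between $v_d\eta_n^d(6\pi2^{n/2})^{-d/2}e^{-2}$ and $v_d\eta_n^d(2\pi2^{n/2}/4)^{-d/2}$. Integrating over $\Lambda_n$ gives 1.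

For two points, the coordinates being independent, the joint density of $(U_p,U_q)$ on $\mathbb R^{2d}$ is at most $(2\pi)^{-d}(\det\Sigma_{p,q})^{-d/2}$.

**Step 2: two separated blocks.** Let $m\ge n+2$, $p\in\Lambda_n$, $q\in\Lambda_m$. Then $\rho(q)\ge2^{m/2}$ and $\rho(q-p)\ge(2^m-2^{n+1})^{1/2}\ge2^{m/2}/\sqrt2$. By Lemma 3, $\det\Sigma_{p,q}\ge c\,2^{n/2}2^{m/2}$, so $P(|U_p|\le\eta_n,|U_q|\le\eta_m)\le C'\eta_n^d\eta_m^d(2^{n/2}2^{m/2})^{-d/2}=C'e_n^de_m^d$. Integrate and use 1; the case $m\le n-2$ is symmetric.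

**Step 3: one block.** Let $p,q\in\Lambda_n$ and $r=\rho(q-p)$. Then $r\le\rho(p)+\rho(q)\le6\cdot2^{n/2}\le6\rho(q)$, so $\min(\rho(q),r)\ge r/6$, and Lemma 3 gives $\det\Sigma_{p,q}\ge c\,2^{n/2}r$. Combining this with the one-point bound,
$$P(|U_p|\le\eta_n,|U_q|\le\eta_n)\le C'\min\big(e_n^d,\ \eta_n^{2d}2^{-nd/4}r^{-d/2}\big)=C'e_n^d\min\big(1,(\eta_n^2/r)^{d/2}\big).$$
Integrate over $q$ with the substitution $q-p=(\eta_n^4z_1,\eta_n^2z_2)$, which has Jacobian $\eta_n^6$ and gives $r=\eta_n^2\rho(z)$. The result is at most $C'e_n^d\eta_n^6\,\Phi(6\cdot2^{n/2}/\eta_n^2)$, and $2^{n/2}/\eta_n^2=e_n^{-2}$. Integrate over $p\in\Lambda_n$. $\square$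

**The normalized moments for $d\ge7$.** Splitting into shells $\{2^k\le\rho\le2^{k+1}\}$,
$$\Phi(\infty)\le4+\sum_{k\ge0}2^{-kd/2}\cdot4\cdot2^{3(k+1)}<\infty,$$
because $d/2>3$. Let $Z_n=\eta_n^{-6}Y_n$, which measures the occupation in units of one cell. Since $\eta_n^{-6}2^{3n/2}=e_n^{-6}$, Lemma 6 becomes
$$c\,e_n^{d-6}\le EZ_n\le C'e_n^{d-6},\qquad EZ_n^2\le C'e_n^{d-6}\le C''EZ_n,\qquad E[Z_nZ_m]\le C''EZ_n\,EZ_m\ \ (|n-m|\ge2).\tag{3}$$

**Lemma 7.** Let $n_1,n_2,\dots$ be integers with $|n_i-n_j|\ge2$ for $i\ne j$. Let $X_i\ge0$ be constant multiples of $Y_{n_i}$ with $EX_i^2\le K\,EX_i$, $E[X_iX_j]\le K\,EX_i\,EX_j$ for $i\ne j$, and $\sum_iEX_i=\infty$. Then $P(X_i>0\text{ for infinitely many }i)>0$.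

*Proof.* Let $S_N=\sum_{i\le N}X_i$. Then $ES_N^2\le K\,ES_N+K(ES_N)^2\le2K(ES_N)^2$ once $ES_N\ge1$. The Paley–Zygmund inequality then gives $P(S_N\ge\frac12ES_N)\ge\frac{(ES_N)^2}{4ES_N^2}\ge\frac1{8K}$. Since $ES_N\to\infty$, $\{S_\infty<\infty\}\subset\liminf_N\{S_N<\frac12ES_N\}$, so by Fatou $P(S_\infty<\infty)\le1-\frac1{8K}$. Each $X_i$ is finite, so on $\{S_\infty=\infty\}$, which has probability at least $\frac1{8K}$, infinitely many $X_i$ are positive. $\square$

The constant in $E[Z_nZ_m]\le C''EZ_nEZ_m$ comes from crude density bounds, so Lemma 7 yields positive probability only. We are at the same point as with $f(t)=t^{1/4}$ in Section 1.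

## 8. Removing finitely many Gaussian directions: a zero–one law

The blocks are correlated, so no independent sequence is at hand for Kolmogorov's law. But the Gaussian field $U$ is built from countably many independent Gaussian variables, and each of them separately has a bounded effect on $U$, by Lemma 2(3). Dividing by $g_n\to\infty$ kills that effect. This makes the limit independent of every finite set of directions.

**Lemma 8.** Let $g_n>0$.

(i) If $g_n\to\infty$ as $n\to+\infty$, then $\liminf_{n\to+\infty}m_n/g_n$ is a.s. constant.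

(ii) If $J\subset\{-1,-2,\dots\}$ is infinite and $2^{n/2}/g_n\to0$ as $n\to-\infty$ in $J$, then $\liminf_{n\to-\infty,\,n\in J}m_n/g_n$ is a.s. constant.

*Proof.* **Step 1: independent coordinates for $U$.** Let $(q_l)$ be dense in $[0,\infty)\times\mathbb R$. Apply Gram–Schmidt in $L^2(P)$ to $(U^{(j)}_{q_l})_l$, dropping linearly dependent terms. The coordinates are identically distributed, so the coefficients do not depend on $j$, and we obtain i.i.d. standard normals $\xi_i^{(j)}=\sum_{l\le l_i}c_{il}U_{q_l}^{(j)}$. Put $\xi_i=(\xi_i^{(1)},\dots,\xi_i^{(d)})$ and $h_i(p)=E[U_p^{(j)}\xi_i^{(j)}]=\sum_lc_{il}R(p,q_l)$. The $h_i$ are continuous. By Lemma 2(3), $|R(p,q_l)|\le\min(\rho(p),\rho(q_l))$, so $|h_i(p)|\le C_i\min(1,\rho(p))$ for some finite $C_i$.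

**Step 2: remove the first $N$ directions.** Let $V_p^N=U_p-\sum_{i\le N}h_i(p)\xi_i$. Its coordinates are uncorrelated with those of $\xi_1,\dots,\xi_N$, so the field $V^N$ is independent of $(\xi_1,\dots,\xi_N)$. Moreover,
$$\Big|\min_{\Lambda_n}|U|-\min_{\Lambda_n}|V^N|\Big|\le\sum_{i\le N}|\xi_i|\sup_{\Lambda_n}|h_i| .$$
Divided by $g_n$, the right side tends to $0$: in case (i) because each $h_i$ is bounded, in case (ii) because $\sup_{\Lambda_n}|h_i|\le C_i\sup_{\Lambda_n}\rho\le3C_i2^{n/2}$. So the liminf does not change when $U$ is replaced by $V^N$.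

**Step 3: independence of itself.** The liminf is thus independent of $\sigma(\xi_1,\dots,\xi_N)$ for every $N$. The union of these $\sigma$-fields over $N$ is closed under intersections and generates $\sigma(\xi_i:i\ge1)$, so the liminf is independent of $\sigma(\xi_i:i\ge1)$. Up to null sets this contains $\sigma(U_{q_l}:l\ge1)$, since each $U_{q_l}^{(j)}$ is a.s. a finite linear combination of the $\xi_i^{(j)}$; by continuity it contains $\sigma(U)$. The liminf is $\sigma(U)$-measurable, hence independent of itself, hence a.s. constant. $\square$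

## 9. The case $I(f)=\infty$

**Step 1: truncate, so that the threshold never exceeds $t^{1/4}$.** Let $I(f)=\infty$ and $g(t)=\min(f(t),t^{1/4})$, which is increasing, and positive for $t>0$. We claim $I(g)=\infty$. If $f(t)\le t^{1/4}$ for all large $t$, then $g=f$ for large $t$. Since $f$ is bounded on $[1,M]$ for each $M$, the divergence of $I(f)$ occurs at infinity, so it persists. Otherwise there are arbitrarily large $t$ with $f(t)>t^{1/4}$. For such $t$ and $s\in[t,2t]$, both $f(s)$ and $s^{1/4}$ are at least $t^{1/4}$, so $g(s)s^{-1/4}\ge2^{-1/4}$ on $[t,2t]$. Infinitely many disjoint such intervals exist, each contributing at least $2^{-(d-6)/4}\log2$.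

**Step 2: discretize.** Put $g_n=g(2^n)$ and $\varepsilon_n=g_n2^{-n/4}\le1$. On $[2^n,2^{n+1}]$, $g(t)t^{-1/4}\le g_{n+1}2^{-n/4}=2^{1/4}\varepsilon_{n+1}$, so $\sum_{n\ge1}\varepsilon_n^{d-6}=\infty$. Also $g_n\to\infty$: otherwise $g_n\le M$ for all $n$, hence $\varepsilon_n\le M2^{-n/4}$, and the sum would be finite. By Lemma 8(i), $L:=\liminf_{n\to\infty}m_n/g_n$ is a.s. constant.

**Step 3: the constant is $0$.** Fix $\delta\in(0,1]$ and let $\eta_n=\delta g_n$, $e_n=\delta\varepsilon_n\le1$. For one of the two parities, $\sum e_n^{d-6}=\infty$ over $n\ge1$ of that parity. By (3), Lemma 7 applies to $X=Z_n$ over those $n$. So with positive probability $Z_n>0$, and hence $m_n\le\delta g_n$, for infinitely many $n$. Thus $P(L\le\delta)>0$, and since $L$ is constant, $L\le\delta$ a.s. As $\delta$ is arbitrary, $L=0$ a.s.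

**Step 4: back to $f$.** If $(t,x)\in\Lambda_n$ attains $m_n$, then $f(t)\ge g(t)\ge g_n$, so $\inf_y|U_t(y)|/f(t)\le m_n/g_n$. Hence $\liminf_{t\to\infty}\inf_x|U_t(x)|/f(t)\le L=0$ a.s. Together with Section 6, this proves Theorem A. The "only if" in the conjecture is included: if the liminf is $\infty$ a.s., the integral cannot diverge. $\blacksquare$

## 10. Uniqueness of the exponent, two-sided hitting bounds, parabolic windows

**Proof of Theorem B(a).** For $\gamma>0$ let $f_\gamma(t)=t^{1/4}\big(\log(t+e^{4\gamma})\big)^{-\gamma}$ for $t\ge1$ and $f_\gamma=f_\gamma(1)$ on $[0,1]$. It is increasing: since $\log(t+e^{4\gamma})\ge4\gamma$, its logarithmic derivative for $t>1$ is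
$$\frac1{4t}-\frac{\gamma}{(t+e^{4\gamma})\log(t+e^{4\gamma})}\ge\frac1{4t}-\frac1{4(t+e^{4\gamma})}>0 .$$
For $C>0$, $\int_1^\infty(f_\gamma(t)t^{-1/4})^C\frac{dt}t<\infty$ if and only if $\gamma C>1$. If some $C\ne d-6$ satisfied the conjecture, choose $\gamma$ strictly between $1/C$ and $1/(d-6)$. Then exactly one of $\gamma C>1$ and $\gamma(d-6)>1$ holds, and the conjecture with $C$ and Theorem A give contradictory values ($0$ and $\infty$) for the liminf. $\square$

**Proof of Theorem B(b).** *Upper bound.* If $\eta\le T^{1/4}/4$, this is Proposition 5. Otherwise $(\eta T^{-1/4})^{d-6}\ge4^{-(d-6)}$, and the bound is trivial with $C'\ge4^{d-6}$.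

*Lower bound.* By scaling, $(U_{Tt}(\sqrt Tx))_{t,x}\overset d=(T^{1/4}U_t(x))_{t,x}$, so we may take $T=1$, $\eta\le1$. Use (3) with $n=0$, $\eta_0=e_0=\eta$. By Cauchy–Schwarz,
$$P(Z_0>0)\ge\frac{(EZ_0)^2}{EZ_0^2}\ge\frac{(c\,\eta^{d-6})^2}{C'\eta^{d-6}}=c'\eta^{d-6}.$$
On $\{Z_0>0\}$ there is a point of $\Lambda_0=[1,2]\times[-1,1]$ with $|U|\le\eta$, so only $|x|\le1$ is used. Undoing the scaling, only $|x|\le\sqrt T$ is used.

*Windows $|x|\le a\sqrt t$.* Restricting $x$ increases the infimum, so the convergence statement holds a fortiori. For the divergence statement we may take $a\le1$, since the infimum decreases in $a$. Replace $\Lambda_n$ by $\Lambda_n\cap\{|x|\le a2^{n/2}\}$, which is contained in $\{|x|\le a\sqrt t\}$. In Lemma 6 the upper bounds on $EY_n$, on $E[Y_n^2]$ and on $P(|U_p|\le\eta_n,|U_q|\le\eta_m)$ remain valid, because the domain has shrunk. The lower bound becomes $EY_n\ge c\,a\,2^{3n/2}e_n^d$. Hence (3) holds with constants that depend also on $a$. Lemma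 8 uses only that $\Lambda_n$ is compact with $\rho\le3\cdot2^{n/2}$ on it, so it is unaffected. Section 9 now applies word for word, with $\inf_{|x|\le a\sqrt t}$ in Step 4. $\square$

## 11. Small times

**Proof of Theorem B(c).** *Finite integral.* Proposition 5 is valid for all $T>0$. Let $f_n=f(2^n)$ and $\varepsilon_n=f_n2^{-n/4}$ for $n\le0$. As in Section 6, $f(t)t^{-1/4}\ge2^{-1/4}\varepsilon_n$ on $[2^n,2^{n+1}]$ for $n\le-1$, so $\sum_{n\le-1}\varepsilon_n^{d-6}<\infty$ and $\varepsilon_n\to0$ as $n\to-\infty$. The events $B_n$ of Section 6, now for $n\le-1$, satisfy $P(B_n)\le C_5(2^{1/4}K\varepsilon_{n+1})^{d-6}$ for all $n$ near $-\infty$, which is summable. By Borel–Cantelli, a.s. $\inf_x|U_t(x)|\ge Kf(t)$ for all sufficiently small $t>0$. Let $K\to\infty$ along the integers.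

*Infinite integral.* Here the zero–one law needs care: the string is pinned, $U$ itself is small near time $0$, and one Gaussian direction changes $U$ on $\Lambda_n$ by as much as a multiple of $2^{n/2}$. This is negligible only against thresholds $g_n$ much larger than $2^{n/2}$. So we first discard the blocks with tiny thresholds.

**Step 1: truncate and discretize.** Let $g=\min(f,t^{1/4})$. Since $f\le f(1)$ on $[a,1]$ for each $a\in(0,1)$, the divergence is at $0$. It persists for $g$ by the dichotomy of Section 9: either $f(t)\le t^{1/4}$ for all small $t$, or there are arbitrarily small $t$ with $g(s)s^{-1/4}\ge2^{-1/4}$ on $[t,2t]$, hence infinitely many disjoint such intervals. With $g_n=g(2^n)$ and $\varepsilon_n=g_n2^{-n/4}\le1$, the bound $g(t)t^{-1/4}\le2^{1/4}\varepsilon_{n+1}$ on $[2^n,2^{n+1}]$, $n\le-1$, gives $\sum_{n\le0}\varepsilon_n^{d-6}=\infty$, hence $\sum_{n\le-1}\varepsilon_n^{d-6}=\infty$.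

**Step 2: discard tiny thresholds.** Let $J=\{n\le-1:g_n\ge2^{3n/8}\}$. For $n\le-1$ outside $J$, $\varepsilon_n<2^{3n/8-n/4}=2^{n/8}$, so these $n$ contribute at most $\sum_{n\le-1}2^{n(d-6)/8}<\infty$. Hence $\sum_{n\in J}\varepsilon_n^{d-6}=\infty$, and $J$ is infinite. For $n\in J$, $2^{n/2}/g_n\le2^{n/8}\to0$ as $n\to-\infty$. By Lemma 8(ii), $L^-:=\liminf_{n\to-\infty,n\in J}m_n/g_n$ is a.s. constant.

**Step 3: conclude.** For $\delta\in(0,1]$ take $\eta_n=\delta g_n$, so $e_n=\delta\varepsilon_n$. Along one parity class of $J$, $\sum e_n^{d-6}=\infty$, and by (3) Lemma 7 applies to $Z_n$ there. So $P(L^-\le\delta)>0$, hence $L^-\le\delta$ a.s. for every $\delta$, and $L^-=0$ a.s. If $(t,x)\in\Lambda_n$ attains $m_n$, $n\in J$, then $t\le1$ and $f(t)\ge g(t)\ge g_n$, so $\inf_y|U_t(y)|/f(t)\le m_n/g_n$, and the liminf as $t\downarrow0$ is $0$ a.s. $\square$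

## 12. Dimensions up to six

For $d\le6$ the shell sum for $\Phi(\infty)$ diverges, so (3) is no longer available. But Lemma 6 holds in every dimension, and we only need to choose a different normalization. The critical dimension $d=6$ costs one logarithm, which is of order $n$ at worst, and the weights $1/(n+1)$ can absorb it.

**Proof of the first statement of Theorem B(d).** Let $d\le6$ and $f$ increasing with $f\to\infty$. Put $g=\min(f,t^{1/4})$, $g_n=g(2^n)\to\infty$, $\delta\in(0,1]$, $\eta_n=\delta g_n$, $e_n=\eta_n2^{-n/4}\le1$. By Lemma 8(i), $L=\liminf_{n\to\infty}m_n/g_n$ is a.s. constant.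

**Step 1: the size of $\Phi$.** For $A\ge2$, dyadic shells give
$$\Phi(A)\le4+32\sum_{k\ge0:\,2^k\le A}2^{k(3-d/2)}\le\begin{cases}C'A^{3-d/2}&d\le5,\\ C'\log A&d=6.\end{cases}$$

**Step 2: normalize by the mean.** Let $\bar Y_n=Y_n/EY_n$. By Lemma 6(1),(3) and $2^{-3n/2}\eta_n^6=e_n^6$,
$$E\bar Y_n^2\le C''e_n^{6-d}\,\Phi(6e_n^{-2})\le\begin{cases}C'''&d\le5,\\ C'''(1+\log(1/e_n))&d=6,\end{cases}$$
because for $d\le5$ the powers cancel: $e_n^{6-d}(e_n^{-2})^{3-d/2}=1$. Since $e_n\ge\delta g_02^{-n/4}$ for $n\ge0$, in all cases $E\bar Y_n^2\le K(1+n)$ for $n\ge0$, with $K$ depending on $d,\delta,g_0$. By Lemma 6(2), $E[\bar Y_n\bar Y_m]\le C'$ for $|n-m|\ge2$.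

**Step 3: weights.** For even $n\ge0$ let $X_n=\bar Y_n/(n+1)$. Then $EX_n=\frac1{n+1}$ and $\sum EX_n=\infty$; also $EX_n^2\le\frac{K(1+n)}{(n+1)^2}=K\,EX_n$ and $E[X_nX_m]\le C'EX_nEX_m$ for $n\ne m$. Lemma 7 (with constant $\max(K,C')$) shows that with positive probability $m_n\le\delta g_n$ infinitely often, so $P(L\le\delta)>0$. Hence $L\le\delta$ a.s. for every $\delta\in(0,1]$, so $L=0$ a.s., and Step 4 of Section 9 gives that the liminf in (d) is $0$ a.s. $\square$

**Proof of the consequences.** For $d\ge7$ apply Theorem A with $f\equiv1$: $I(f)=\int_1^\infty t^{-(d-6)/4-1}dt<\infty$, so $\inf_x|U_t(x)|\to\infty$ a.s.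

For $d\le6$ let $M(t)=\inf_{s\ge t}\inf_x|U_s(x)|$, which is nondecreasing in $t$ with limit $\liminf_{t\to\infty}\inf_x|U_t(x)|$. It is measurable, by continuity of $U$. Suppose $\theta:=P(M(t)\to\infty)>0$. On this event $M(t)>k$ for all large $t$, so we can choose $t_1\ge1$ and $t_k\ge t_{k-1}+1$ such that $P(M(t_k)\le k,\ M\to\infty)\le\theta2^{-k-2}$ for each $k\ge1$. Let $f=k$ on $[t_k,t_{k+1})$ for $k\ge1$ and $f=1$ on $[0,t_1)$; this $f$ is increasing and unbounded. Since $\sum_{k\ge1}\theta2^{-k-2}=\theta/4$, with probability at least $\theta-\theta/4\ge\theta/2$ we have $M(t_k)>k$ for all $k\ge1$. Then for $s\in[t_k,t_{k+1})$, $\inf_x|U_s(x)|\ge M(t_k)>k=f(s)$, so $\inf_x|U_s(x)|\ge f(s)$ for all $s\ge t_1$. Thus $\liminf_{s\to\infty}\inf_x|U_s(x)|/f(s)\ge1$ with positive probability, contradicting the first statement of (d). Hence $\theta=0$, that is, $\liminf_{t\to\infty}\inf_x|U_t(x)|<\infty$ a.s. $\blacksquare$
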